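# Cell count and word length in finitely generated diagram groups

## 1. Two ways to measure an element of a diagram group

Let $\mathcal P=\langle\Sigma\mid\mathcal R\rangle$ be a semigroup presentation, so both sides of every relation are nonempty words. The sets $\Sigma$ and $\mathcal R$ are allowed to be infinite. Let $w$ be a nonempty word over $\Sigma$, and let $G=D(\mathcal P,w)$ be the diagram group. For $g\in G$ write $|g|_d$ for the smallest number of cells in a diagram over $\mathcal P$ that represents $g$. If $Y$ is a subset of $G$ and $g\in\langle Y\rangle$, write $|g|_Y$ for the length of a shortest product of elements of $Y^{\pm1}$ equal to $g$.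

**Theorem 1.** If $G=D(\mathcal P,w)$ is generated by a finite set $X$, there is $C>0$ with
$$\tfrac1C\,|g|_d\le |g|_X\le C\,|g|_d\qquad\text{for all } g\in G. $$
Hence property B holds for all finitely generated diagram groups.

The diagram metric is $\mathrm{dist}_d(g_1,g_2)=|g_1^{-1}g_2|_d$, and the word metric is $|g_1^{-1}g_2|_X$. Both are left invariant, so Theorem 1 says exactly that they are bi-Lipschitz equivalent. That equivalence, for a finitely generated $G=D(\mathcal P,w)$ and the diagram metric of the given pair $(\mathcal P,w)$, is what Arzhantseva, Guba and Sapir call *property B* in "Metrics on diagram groups and uniform embeddings in a Hilbert space" (arXiv:math/0411605, 2004). The question is whether every finitely generated diagram group has it, and Theorem 1 answers yes. Only $G$ is assumed finitely generated; nothing is assumed about the size of $\mathcal P$.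

One inequality is easy. Stacking diagrams shows that $|gh|_d\le|g|_d+|h|_d$, and turning a diagram upside down shows that $|g^{-1}|_d=|g|_d$. So $|g|_d\le D\,|g|_X$ with $D=\max_{x\in X}|x|_d$. The content is the other inequality: an element drawn with $n$ cells must be a product of $O(n)$ generators. A cell can sit at any place of a very long word, and, when $\mathcal P$ is infinite, it can carry any of infinitely many relations. So it is not clear that a cell has bounded cost.

## 2. Derivations, swaps, and diagrams

We work with diagrams through derivations, which are easier to compute with.

**Definition (moves and derivations).** A *move* is $e=(p,\,s\to t,\,q)$, where $p,q\in\Sigma^*$ and $s\to t$ is a relation $\rho\in\mathcal R$ read in one of its two directions. It goes from the word $psq$ to the word $ptq$. A move remembers $\rho$ and the direction. Its inverse is $e^{-1}=(p,\,t\to s,\,q)$, with the same $\rho$ read the other way. A *derivation* $E:u\to v$ is a sequence of composable moves from $u$ to $v$; we write composition from left to right, and $E^{-1}$ for the reversed derivation. For words $p,q$ we write $pEq$ for $E$ with $p$ added on the left and $q$ on the right of every word.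

We write $u\equiv v$ if there is a derivation $u\to v$, and $[u]$ for the class of $u$. Since sides of relations are nonempty, $\emptyset\equiv u$ only for $u=\emptyset$. The classes form a monoid under $[u][v]=[uv]$.

**Definition (swaps).** A *swap* replaces one side of the following by the other inside a derivation:
$$(p,s\to t,\,q s' q')\,(ptq,\,s'\to t',\,q')\ \leftrightarrow\ (psq,\,s'\to t',\,q')\,(p,\,s\to t,\,qt'q').$$
It interchanges two consecutive moves that act on disjoint places of the word. *Homotopy* $\sim$ of derivations is generated by swaps and by insertion and deletion of $ee^{-1}$.

A derivation $e_1\cdots e_n$ produces a diagram: stack $n$ one-cell diagrams, the cell of $e_i=(p,s\to t,q)$ having top path labelled $s$ and bottom path labelled $t$, and carrying the relation and direction of $e_i$. A *dipole* is a pair of cells $\pi_1,\pi_2$ such that the bottom path of $\pi_1$ is the top path of $\pi_2$, and $\pi_2$ carries the relation of $\pi_1$ in the opposite direction. A diagram is *reduced* if it has no dipoles. We recall two standard facts, due to Kilibarda, *On the algebra of semigroup diagrams* (IJAC 7, 1997), and Guba–Sapir, *Diagram Groups* (Memoirs AMS 620, 1997).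

**(F1)** A derivation with $n$ moves gives a diagram with $n$ cells, and every $n$-cell diagram arises in this way. Swaps do not change the diagram. The group $G$ is the group of derivations $w\to w$ modulo homotopy, that is, $\pi_1$ of the Squier complex at $w$.

**(F2)** Every diagram is equivalent to a unique reduced one. It is obtained by cancelling dipoles in any order, and it has the minimal number of cells in its class.

So $|g|_d$ is the number of cells of the reduced diagram of $g$, and $|g|_d=0$ only for $g=1$.

Two tools will be used constantly. The first is the *interchange law*: for derivations $E:a\to b$ and $F:c\to d$,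
$$(Ec)(bF)\sim(aF)(Ed). \tag{1}$$
For single moves this is one swap: if $E=(p,s\to t,q)$ and $F=(p',s'\to t',q')$, the two moves act on disjoint places with the word $qp'$ between them. In general, carry the moves of $F$ one by one past those of $E$.

The second tool says when a cell can be applied early. Let $\pi_i$ be the cell of $e_i$ in the diagram of $e_1\cdots e_n$. The successive words label successive paths through the diagram, and step $i$ replaces the top path of $\pi_i$ by its bottom path. Each edge has at most one cell directly below it. Once an edge is on the current path, it stays there until that cell is applied.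

**(2) Pulling a cell forward.** *Suppose that after step $k$ the whole top path of a cell $\pi_j$ with $j>k$ lies on the current path. Then swaps bring $e_j$ to position $k+1$, leaving $e_1,\dots,e_k$ untouched.* Indeed, the edges of the top path of $\pi_j$ stay on the current path, as a contiguous piece, until step $j$. Each of the steps $k+1,\dots,j-1$ replaces a nonempty contiguous piece that contains none of these edges, so it acts entirely to the left or entirely to the right of them. Hence $e_{j-1}$ and $e_j$ act on disjoint places and can be swapped. Now the cell is applied at step $j-1$; repeat.

**Lemma 5.** Two derivations of the same diagram can be turned into each other by swaps.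

*Proof.* We use induction on the number of cells; with no cells there is nothing to prove. Let $\pi$ be the first cell applied by the first derivation. Its top path lies on the top path of the diagram, so by (2) with $k=0$ swaps bring $\pi$ to the first place in the second derivation. Now both derivations start with the same move, and their remainders are derivations of the same diagram, the original one with $\pi$ removed. Apply induction. $\square$

## 3. $\mathbb Z$ and $\mathbb Z^2$ by hand

Take $\mathcal P=\langle a,b,c\mid a=b,\ b=c,\ c=a\rangle$ and $w=a$. The words equivalent to $a$ are $a,b,c$, the moves form a triangle, and no swaps are possible. So $G\cong\mathbb Z$, generated by $z$: $a\to b\to c\to a$. A loop without backtracking that represents $z^k$ has $3|k|$ moves, so $|z^k|_d=3|k|$, and Theorem 1 is visible.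

With the same presentation and $w=aa$, a word has two letters, each running around its own triangle, and left and right moves can be swapped. So the complex is a product of two triangles and $G\cong\mathbb Z^2$. The element $(k,l)$ has the reduced diagram with $3|k|+3|l|$ cells, and its word length for the standard generators is $|k|+|l|$. The derivation may mix left and right moves in any order, but all left moves can be done first. This will matter later.

An infinite presentation can give a small group: take $\langle a,b,c,d_1,d_2,\dots\mid a=b,\ b=c,\ c=a,\ a=d_i\ (i\ge1)\rangle$ and $w=a$. The complex is the triangle with infinitely many pendant edges at $a$, and again $G\cong\mathbb Z$. A derivation may take useless excursions $a\to d_i\to a$, but a reduced diagram uses only the three triangle relations. Finite generation of $G$ will always have an effect of this kind.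

## 4. Types of cells, and the remaining statements

**Definition (type).** The *type* of a move $(p,\,s\to t,\,q)$ with relation $\rho$ is the triple $([p],\rho,[q])$. So $e$ and $e^{-1}$ have the same type.

**(3)** *Swaps preserve types.* In the swap displayed in Section 2, the move $s\to t$ has right context $qs'q'$ on one side and $qt'q'$ on the other, with $[qs'q']=[qt'q']$; the move $s'\to t'$ has left contexts with $[ptq]=[psq]$. The remaining contexts are unchanged.

By Lemma 5 and (3), the type of a *cell* of a diagram is well defined: it is the type of the corresponding move in any derivation of the diagram. In the example with $w=aa$ the types are $([\emptyset],\rho,[a])$ and $([a],\rho,[\emptyset])$, for three relations $\rho$, hence six types.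

**Theorem 2.** $G$ is finitely generated if and only if only finitely many types occur in reduced $(w,w)$-diagrams.

**Theorem 3.** Let $G=D(\mathcal P,w)$ be arbitrary. Let $T$ be a finite set of types and $M\ge1$ an upper bound for the lengths of the sides of the relations occurring in $T$. There is a finite set $Y\subset G$ such that every $g\in G$ represented by a derivation $w\to w$ of length $n\ge 1$ with all types in $T$ satisfies
$$|g|_Y\le (2M-1)\,n+2|w| .$$
In particular, for each finitely generated $H\le G$ there is a finitely generated $H'$ with $H\le H'\le G$ such that on $H$ the diagram metric is bi-Lipschitz equivalent to the metric induced from the word metric of $H'$.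

**Corollary 4.** If $\mathcal P'\subseteq\mathcal P$ is a subpresentation and $D(\mathcal P',w)$ and $D(\mathcal P,w)$ are both finitely generated, then the natural embedding $D(\mathcal P',w)\to D(\mathcal P,w)$ is a quasi-isometric embedding. Also, for a given finitely generated $G$, the diagram metrics coming from all pairs $(\mathcal P,w)$ with $D(\mathcal P,w)\cong G$ are bi-Lipschitz equivalent to each other.

A finite presentation can have infinitely many types in reduced diagrams. Take $\langle a,b,b_1,b_2\mid ab=a,\ b=b_1,\ b_1=b_2,\ b_2=b\rangle$ and $w=a$. For $k\ge0$ expand $a$ to $ab^{k+1}$ by the moves $(\emptyset,a\to ab,b^i)$ with $i=0,\dots,k$; then send the first $b$ around the loop $b\to b_1\to b_2\to b$ with contexts $a$ and $b^k$; then contract by $(\emptyset,ab\to a,b^i)$ with $i=k,\dots,0$. This diagram is reduced: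

- the bottom path of an expansion cell has an edge consumed by the next expansion or, for the last one, by $b\to b_1$;
- the cell below each of the first two loop cells is the next loop cell, which carries a different relation;
- below the third loop cell there is a contraction;
- the bottom edge of a contraction is either consumed by the next contraction or lies at the bottom of the diagram.

The type $([a],\,b=b_1,\,[b^k])$ occurs. The classes $[b^k]$ are distinct, since on words without the letter $a$ only length-preserving relations apply. By Theorem 2, this diagram group is not finitely generated.

## 5. Cancelling dipoles creates no new types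

If $G$ is generated by a finite set, products of generators use only finitely many types. The next lemma says that passing to minimal diagrams does not leave this finite set.

**Lemma 6.** If a derivation $E:w\to w$ has all types in a set $T$, then the reduced diagram of the element it represents has a derivation with all types in $T$.

*Proof.* Suppose that the diagram of $E=e_1\cdots e_n$ is not reduced, and let $\pi_1,\pi_2$ be a dipole, with $\pi_1$ applied at step $i$ and $\pi_2$ at step $j$. The edges of the bottom path of $\pi_1$ enter the current path at step $i$, and they are consumed by the unique cell below them, which is $\pi_2$. So $i<j$, and after step $i$ the top path of $\pi_2$ lies on the current path. By (2), swaps bring $e_j$ to position $i+1$. There it acts on exactly the piece that $e_i$ produced and carries the same relation in the opposite direction, so it is $e_i^{-1}$. Delete the pair. By (3) the remaining moves have types in $T$, and the derivation represents the same element and is shorter by two. Iterate until the diagram is reduced. By (F2) it is then the reduced diagram of the element. $\square$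

By (F2) the derivation obtained has length exactly $|g|_d$, where $g$ is the element represented. So the whole problem is now the first part of Theorem 3: given a finite set $T$ of types, read a $T$-derivation of length $n$ as a product of $O(n)$ elements of a fixed finite set.

## 6. Base paths chosen word by word give infinitely many loops

The standard way to read generators off a derivation $e_1\cdots e_n$ from $w$ to $w$ through the words $w=u_0,u_1,\dots,u_n=w$ is to choose a derivation $\gamma_u:u\to w$ for each word $u\equiv w$, with $\gamma_w$ trivial, and to write
$$g=\prod_{i=1}^n\gamma_{u_{i-1}}^{-1}\,e_i\,\gamma_{u_i}.$$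
There are $n$ factors, one per cell, as we want. But the factor depends on the full words $p_i,q_i$ around the cell, and there may be infinitely many of these even when there are finitely many types.

Here is how it fails in Thompson's group $F=D(\langle x\mid x=x^2\rangle,x)$. All nonempty words are equivalent, so there are only four types. Let $\gamma_{x^k}$ merge the first two letters until one letter is left. The factor for the move $(x,\,x\to x^2,\,x^j)$ is
$$\gamma_{x^{2+j}}^{-1}\,(x,x\to x^2,x^j)\,\gamma_{x^{3+j}}=\gamma_{x^{1+j}}^{-1}\,(h\,x^j)\,\gamma_{x^{1+j}},$$
where $h:x\to x$ is the derivation: split $x$, split the second letter, merge the first two letters, merge. Its diagram has $2j+4$ cells, and it is reduced. For every split cell outside $h$, the first edge of its bottom path is consumed by another split. The first split of $h$ has the second edge of its bottom path consumed by the second split of $h$. The second split of $h$ has its bottom path broken up, since its first half is merged with the letter on its left. Finally, no split occurs below a merge. So different $j$ give different elements, and the set of factors is infinite.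

The cure for this is to let the base path see the contexts only through their classes. This forces us to cut the word at the place where the cell acts, and the cut must then be moved from one cell to the next.

## 7. Cut words and a finite set of elementary changes

For this section and the next two, fix a finite set $T$ of types and $M$ as in Theorem 3. A *$T$-derivation* is a derivation starting at $w$ with all types in $T$; the words occurring in such derivations are *$T$-words*. Let $\Sigma_0$ be the finite set of letters of $w$ and of the relations in $T$. All $T$-words lie in $\Sigma_0^*$. For a class $\lambda$ and a word $a$ we write $\lambda a=\lambda[a]$ and $a\lambda=[a]\lambda$. Prefixes and suffixes may be empty or the whole word.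

**Step 1 (finitely many contexts).** This step shows that, although $T$-words may be arbitrarily long, their prefixes and suffixes fall into finitely many classes. Put
$$\Lambda=\{[p]: p \text{ a prefix of } w\}\cup\{[p][a]: ([p],\rho,[q])\in T,\ a\text{ a prefix of a side of }\rho\},$$
$$\Gamma=\{[q]: q \text{ a suffix of } w\}\cup\{[a][q]: ([p],\rho,[q])\in T,\ a\text{ a suffix of a side of }\rho\}.$$
Both sets are finite. We claim that every prefix of a $T$-word has class in $\Lambda$ and every suffix has class in $\Gamma$. This holds for $w$. Suppose that it holds for $psq$ and that $psq\to ptq$ is a move with type in $T$, with relation $\rho$. A prefix of $ptq$ has one of three forms: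

- a prefix of $p$, which is also a prefix of $psq$;
- $pa$ with $a$ a prefix of $t$, whose class $[p][a]$ is in $\Lambda$ by definition;
- $ptq'$ with $q'$ a prefix of $q$; then $ptq'\equiv psq'$, and $psq'$ is a prefix of $psq$.

Symmetrically, a suffix of $ptq$ is a suffix of $q$, or $aq$ with $a$ a suffix of $t$, or $p'tq\equiv p'sq$ with $p'$ a suffix of $p$. In each case the class is in $\Gamma$. Induction along the derivation proves the claim.

**Step 2 (base paths for cut words).** This step builds, from finitely many choices, a derivation $\Phi(p|q):pq\to w$ for each $T$-word with a marked cut. Choose a word $\hat\lambda\in\lambda$ for each $\lambda\in\Lambda$ and a word $\hat\mu\in\mu$ for each $\mu\in\Gamma$, with $\emptyset$ representing $[\emptyset]$. Choose derivations over $\mathcal P$: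

- $\delta_{\lambda,x}:\hat\lambda x\to\widehat{\lambda x}$ for $\lambda\in\Lambda$, $x\in\Sigma_0$ with $\lambda x\in\Lambda$;
- $\varepsilon_{x,\mu}:x\hat\mu\to\widehat{x\mu}$ for $\mu\in\Gamma$, $x\in\Sigma_0$ with $x\mu\in\Gamma$;
- $\kappa_{\lambda,\mu}:\hat\lambda\hat\mu\to w$ for $\lambda\in\Lambda$, $\mu\in\Gamma$ with $\lambda\mu=[w]$.

They exist because the two ends are equivalent words, and there are finitely many of them. Their types need not be in $T$, and this does not matter.

For a prefix $p$ of a $T$-word and a suffix $q$ of a $T$-word, define $A(p):p\to\widehat{[p]}$ and $B(q):q\to\widehat{[q]}$ by absorbing one letter at a time. Let $A(\emptyset)$ and $B(\emptyset)$ be trivial, and let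
$$A(px)=(A(p)\,x)\,\delta_{[p],x},\qquad B(xq)=(x\,B(q))\,\varepsilon_{x,[q]}.$$
By Step 1 all classes that appear are in $\Lambda$ and $\Gamma$, so the $\delta$'s and $\varepsilon$'s needed have been chosen. For a $T$-word $u=pq$ cut into $p$ and $q$, let $\lambda=[p]$ and $\mu=[q]$. Then $\lambda\mu=[u]=[w]$, and we put
$$\Phi(p|q)=(A(p)\,q)\,(\hat\lambda\, B(q))\,\kappa_{\lambda,\mu}\ :\ u\to w .$$

**Step 3 (elementary changes lie in a finite set).** This step shows that shifting the cut by one letter, or applying a move at the cut, changes $\Phi$ by an element from a finite list.

*Shifting the cut.* Let $pxq$ be a $T$-word with $x\in\Sigma_0$, and let $\lambda=[p]$, $\mu=[q]$. From the definitions, and from (1) with $E=\delta_{\lambda,x}$ and $F=B(q)$,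
$$\Phi(px|q)=(A(p)xq)(\delta_{\lambda,x}q)(\widehat{\lambda x}B(q))\kappa_{\lambda x,\mu}\sim (A(p)xq)(\hat\lambda xB(q))(\delta_{\lambda,x}\hat\mu)\kappa_{\lambda x,\mu},$$
$$\Phi(p|xq)=(A(p)xq)(\hat\lambda xB(q))(\hat\lambda\varepsilon_{x,\mu})\kappa_{\lambda,x\mu}.$$
The first two factors agree and cancel in the quotient:
$$\Phi(p|xq)^{-1}\Phi(px|q)\sim\kappa_{\lambda,x\mu}^{-1}(\hat\lambda\varepsilon_{x,\mu})^{-1}(\delta_{\lambda,x}\hat\mu)\kappa_{\lambda x,\mu}=:\sigma(\lambda,x,\mu). \tag{4}$$
This is an element of $G$ that depends only on $(\lambda,x,\mu)\in\Lambda\times\Sigma_0\times\Gamma$.

*Applying a move at the cut.* Let $e=(p,s\to t,q)$ be a move of a $T$-derivation with relation $\rho$, and let $\lambda=[p]$, $\mu=[q]$. For a side $a=y_1\cdots y_k$ of $\rho$ let $E_{a,\mu}:a\hat\mu\to\widehat{a\mu}$ absorb $y_k,\dots,y_1$ in turn: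
$$E_{a,\mu}=(y_1\cdots y_{k-1}\,\varepsilon_{y_k,\mu})(y_1\cdots y_{k-2}\,\varepsilon_{y_{k-1},\,y_k\mu})\cdots\varepsilon_{y_1,\,y_2\cdots y_k\mu}.$$
The classes $y_i\cdots y_k\mu$ and $\mu$ are in $\Gamma$ by the definition of $\Gamma$. Unfolding the recursion for $B$ gives $B(aq)=(aB(q))E_{a,\mu}$. Also $s\mu=t\mu$. Therefore
$$e\,\Phi(p|tq)=e\,(A(p)tq)(\hat\lambda tB(q))(\hat\lambda E_{t,\mu})\kappa_{\lambda,t\mu}.$$
Apply (1) to $A(p)$ and the move $(\emptyset,s\to t,q)$: this replaces $e\,(A(p)tq)$ by $(A(p)sq)(\hat\lambda,s\to t,q)$. Apply (1) again to the move $(\hat\lambda,s\to t,\emptyset)$ and $B(q)$: this replaces $(\hat\lambda,s\to t,q)(\hat\lambda tB(q))$ by $(\hat\lambda sB(q))(\hat\lambda,s\to t,\hat\mu)$. So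
$$e\,\Phi(p|tq)\sim (A(p)sq)(\hat\lambda sB(q))\,(\hat\lambda,s\to t,\hat\mu)\,(\hat\lambda E_{t,\mu})\kappa_{\lambda,s\mu},$$
while $\Phi(p|sq)=(A(p)sq)(\hat\lambda sB(q))(\hat\lambda E_{s,\mu})\kappa_{\lambda,s\mu}$. Again the first two factors cancel:
$$\Phi(p|sq)^{-1}\,e\,\Phi(p|tq)\sim\kappa_{\lambda,s\mu}^{-1}(\hat\lambda E_{s,\mu})^{-1}(\hat\lambda,s\to t,\hat\mu)(\hat\lambda E_{t,\mu})\kappa_{\lambda,s\mu}=:\tau(\lambda,s\to t,\mu). \tag{5}$$
This is an element of $G$ that depends only on the type and direction of $e$.

Let $Y\subset G$ be the finite set consisting of all $\sigma(\lambda,x,\mu)$ and $\tau(\lambda,s\to t,\mu)$ that arise, and of $\varphi:=\Phi(\emptyset|w)$, which is a derivation $w\to w$.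

## 8. How far the cut travels

By (4) and (5), a $T$-derivation can be read by a cut that walks to the place of each move in turn. A move costs one element of $Y$, and each letter the cut crosses costs one element of $Y^{\pm1}$. The words have length $O(n)$, so a careless walk costs at most $O(n)$ per move, and this gives only a quadratic bound.

The quadratic cost does happen for a badly ordered derivation, even of a reduced diagram. In $F$, let $m\ge2$. Split the first letter $m-1$ times, from $x$ to $x^m$. Then perform $m$ rounds, each of which splits the first letter and then the last letter. Then merge the second and third letters until $x^2$ is left, and merge $x^2\to x$. There are $(m-1)+2m=3m-1$ splits and equally many merges, so $n=6m-2$. The diagram is reduced: in the word $x^{3m}$ reached after all splits, the only pairs of adjacent letters that form the whole bottom path of a split cell are the first two and the last two letters. The first merge takes the second and third letters; later merges use an edge made by a merge; no split lies below a merge. But round $i$ acts first at position $0$ and then at position $m+2i-2\ge m$, so the walk has length at least $m^2$.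

The same diagram has a better derivation: swaps let us do all $m$ splits of the first letter before all $m$ splits of the last letter. Then the positions are $0$ for a while, then $2m-1,\,2m,\dots,3m-2$, then $1$, then $0$. The walk has length $2(3m-2)$, which is linear in $n$. So we are free to choose the order, and the right order is to do a cell on the left before a cell on the right whenever both are possible. This is the same reordering as doing left moves first in the $\mathbb Z^2$ example.

**Step 4 (leftmost derivations have linear travel).** The purpose of this step is to bound the whole walk by a linear function of $n$, for a good order of the moves. Let $g$ be represented by a $T$-derivation $w\to w$ of length $n\ge1$. All derivations obtained from it by swaps represent $g$, have length $n$, and by (3) have types in $T$. Write such a derivation as $e_1\cdots e_n$ with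
$$e_i=(p_i,\,s_i\to t_i,\,q_i):u_{i-1}\to u_i,\qquad u_0=u_n=w,\qquad a_i=|p_i|,$$
and choose one for which $(a_1,\dots,a_n)\in\mathbb N^n$ is lexicographically minimal. This is possible, since the lexicographic order on $\mathbb N^n$ is a well-order.

*Claim: $a_{i+1}\ge a_i-(M-1)$ for $1\le i<n$.* Suppose that $a_{i+1}+|s_{i+1}|\le a_i$. Then $e_{i+1}$ acts inside the prefix $p_i$ of $u_i=p_it_iq_i$, so $p_i=p_{i+1}s_{i+1}q'$ for some word $q'$. By a swap, $e_ie_{i+1}$ can be replaced by
$$(p_{i+1},\,s_{i+1}\to t_{i+1},\,q's_iq_i)\,(p_{i+1}t_{i+1}q',\,s_i\to t_i,\,q_i).$$
The entries before the $i$-th do not change, and the $i$-th becomes $a_{i+1}\le a_i-|s_{i+1}|<a_i$, since $s_{i+1}$ is nonempty. This contradicts minimality. So $a_{i+1}+|s_{i+1}|\ge a_i+1$, and $|s_{i+1}|\le M$ gives the claim.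

The claim bounds only leftward steps; a rightward step may be long. But the walk begins and ends in $w$, so long rightward steps must be paid back. Let $L=\sum_{i=1}^{n-1}\max(0,a_i-a_{i+1})$ be the total leftward displacement and $R$ the total rightward one. Then $L\le(n-1)(M-1)$ and $R-L=a_n-a_1$, so
$$a_1+\sum_{i=1}^{n-1}|a_{i+1}-a_i|+a_n=a_1+L+R+a_n=2L+2a_n\le 2(n-1)(M-1)+2(|w|-1). \tag{6}$$
Here $a_n\le|w|-1$ because $w=u_n=p_nt_nq_n$ with $t_n\ne\emptyset$.

**Step 5 (reading off the product).** This step turns the walk into a product of elements of $Y^{\pm1}$ and counts the factors. For the derivation chosen in Step 4, consider the pairs (word, position of the cut)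
$$(u_0,0)\rightsquigarrow(u_0,a_1)\xrightarrow{e_1}(u_1,a_1)\rightsquigarrow(u_1,a_2)\xrightarrow{e_2}(u_2,a_2)\rightsquigarrow\cdots\xrightarrow{e_n}(u_n,a_n)\rightsquigarrow(u_n,0),$$
where $\rightsquigarrow$ shifts the cut one letter at a time. All positions are legal: both $a_i=|p_i|$ and $a_{i+1}=|p_{i+1}|$ are at most $|u_i|$, since $u_i=p_it_iq_i=p_{i+1}s_{i+1}q_{i+1}$.

List the cut words met as $c_0,c_1,\dots,c_N$, one after each shift or move. For each step from $c_{k-1}$ to $c_k$ put $y_k=\Phi(c_{k-1})^{-1}\,f_k\,\Phi(c_k)$, where $f_k$ is the move applied, or trivial if the step is a shift. By (4), a shift to the right gives some $\sigma$ and a shift to the left some $\sigma^{-1}$; by (5), a move gives some $\tau$. So $y_k\in Y^{\pm1}$. The intermediate $\Phi$'s cancel, and $\Phi(c_0)=\Phi(c_N)=\Phi(\emptyset|w)=\varphi$, so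
$$y_1y_2\cdots y_N=\varphi^{-1}\,e_1\cdots e_n\,\varphi,\qquad\text{that is,}\qquad g=\varphi\,y_1y_2\cdots y_N\,\varphi^{-1}. \tag{7}$$
By (6), $N\le n+2(n-1)(M-1)+2(|w|-1)$. Therefore
$$|g|_Y\le N+2\le(2M-1)n-2(M-1)+2|w|\le(2M-1)n+2|w|,$$
and the first part of Theorem 3 is proved. $\blacksquare$

## 9. The finite set $Y$ for Thompson's group $F$

Let us run the construction on $\langle x\mid x=x^2\rangle$ with $w=x$. Write $o=[\emptyset]$ and $\xi=[x]$; every nonempty word has class $\xi$. Take for $T$ all four types. Then $\Lambda=\Gamma=\{o,\xi\}$, with $\hat o=\emptyset$ and $\hat\xi=x$. Let $\mathsf m=(\emptyset,x^2\to x,\emptyset)$ be the merging move. Choose $\delta_{\xi,x}=\varepsilon_{x,\xi}=\kappa_{\xi,\xi}=\mathsf m$, and let $\delta_{o,x},\varepsilon_{x,o},\kappa_{o,\xi},\kappa_{\xi,o}$, which go from $x$ to $x$, be trivial. There is no $\kappa_{o,o}$, since $oo\ne[x]$.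

From (4), $\sigma(o,x,o)$ is trivial, $\sigma(o,x,\xi)$ and $\sigma(\xi,x,o)$ are both $\mathsf m^{-1}\mathsf m\sim1$, and
$$\sigma(\xi,x,\xi)=\mathsf m^{-1}(x\mathsf m)^{-1}(\mathsf mx)\,\mathsf m=:\alpha .$$
For (5) note that $E_{x,\mu}=\varepsilon_{x,\mu}$, that $E_{xx,o}=\mathsf m$ and that $E_{xx,\xi}=(x\mathsf m)\mathsf m$. Hence
$$\tau(o,x\to x^2,o)=\mathsf m^{-1}\mathsf m\sim1,\qquad \tau(\xi,x\to x^2,o)=\mathsf m^{-1}(x\mathsf m)^{-1}(x\mathsf m)\mathsf m\sim1,$$
$$\tau(o,x\to x^2,\xi)=\mathsf m^{-1}(\mathsf mx)^{-1}(x\mathsf m)\,\mathsf m=\alpha^{-1},$$
$$\tau(\xi,x\to x^2,\xi)=\mathsf m^{-1}(x\mathsf m)^{-1}(x\mathsf mx)^{-1}(xx\mathsf m)(x\mathsf m)\,\mathsf m=\mathsf m^{-1}(x\alpha^{-1})\,\mathsf m=:\beta^{-1}.$$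
The opposite directions $x^2\to x$ give the inverses, and $\varphi=\Phi(\emptyset|x)=B(x)=\varepsilon_{x,o}$ is trivial. So $F$ is generated by the two elements $\alpha,\beta$. With $M=2$, $|w|=1$ and $\varphi=1$, Step 5 shows that an element $g\ne1$ with $|g|_d=n$ is a product of at most $n+2(n-1)=3n-2$ of the elements $\alpha^{\pm1},\beta^{\pm1}$.

## 10. From the travel bound to the four statements

**Proof of Theorem 1.** If $G$ is trivial there is nothing to prove, so let $G$ be nontrivial and $X$ a finite generating set. We saw in Section 1 that $|g|_d\le D|g|_X$ with $D=\max_{x\in X}|x|_d$.

For the other inequality, choose a derivation for every $x\in X$, and let $T$ be the finite set of all types that occur in these derivations. A product of elements of $X^{\pm1}$ is represented by a concatenation of these derivations and their inverses. Since $e$ and $e^{-1}$ have the same type, every $g\in G$ is represented by a derivation with all types in $T$. By Lemma 6 and (F2), $g$ is then represented by a derivation of length exactly $|g|_d$ with all types in $T$. The first part of Theorem 3 gives a finite set $Y\subset G$, which does not depend on $g$, with $|g|_Y\le(2M-1)|g|_d+2|w|$ for all $g\ne1$. Since $Y$ is a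 finite subset of $G=\langle X\rangle$, the number $C_0=\max_{y\in Y}|y|_X$ is finite. As $|g|_d\ge1$ for $g\ne1$,
$$|g|_X\le C_0\bigl((2M-1)|g|_d+2|w|\bigr)\le C_0(2M-1+2|w|)\,|g|_d .$$
The two inequalities together give $C$. Both metrics are left invariant, so they are bi-Lipschitz equivalent. $\blacksquare$

In particular, for a finitely generated diagram group the word metric is bounded by a linear function of the diagram metric.

**Proof of Theorem 2.** Let $G$ be finitely generated and let $T$ be as in the previous proof. Every reduced $(w,w)$-diagram is, by uniqueness in (F2), the reduced diagram of the element it represents, so by Lemma 6 it has a derivation with all types in $T$. Types of cells do not depend on the derivation, so all types in reduced $(w,w)$-diagrams lie in the finite set $T$.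

Conversely, let all these types lie in a finite set $T$. Every $g\ne1$ has a reduced diagram with at least one cell, hence is represented by a derivation $w\to w$ of length at least $1$ with types in $T$. By the first part of Theorem 3, $g\in\langle Y\rangle$. So $G=\langle Y\rangle$ with $Y$ finite. $\blacksquare$

**Proof of Theorem 3, second part.** Let $H=\langle X\rangle\le G$ with $X$ finite, and let $T$ be the set of types in chosen derivations of the elements of $X$. As in the proof of Theorem 1, each $h\in H$ has a derivation of length $|h|_d$ with all types in $T$. Take $Y$ from the first part for this $T$, and put $H'=\langle Y\cup X\rangle$, with word length $|\cdot|_{H'}$ for the generating set $Y\cup X$. Then $H\le H'\le G$, and for $1\ne h\in H$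
$$|h|_{H'}\le|h|_Y\le(2M-1)|h|_d+2|w|\le(2M-1+2|w|)\,|h|_d .$$
By subadditivity, $|h|_d\le C|h|_{H'}$ with $C=\max_{y\in Y\cup X}|y|_d$. If $C=0$, then $H$ is trivial and there is nothing to show. Otherwise, apply both inequalities to $h=h_1^{-1}h_2$ with $h_1,h_2\in H$. $\blacksquare$

**Proof of Corollary 4.** Whether a diagram is reduced depends only on its own cells, so a reduced diagram over $\mathcal P'$ is reduced over $\mathcal P$. By (F2) the natural homomorphism $D(\mathcal P',w)\to D(\mathcal P,w)$ therefore sends a nontrivial element to a nontrivial one and preserves $|\cdot|_d$. By Theorem 1 applied to both groups, $|\cdot|_d$ is equivalent, up to multiplicative constants, to the word length in each of them. So the embedding distorts word length by at most a multiplicative constant.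

For the second statement, use any isomorphism $D(\mathcal P,w)\cong G$ to carry the diagram metric of $(\mathcal P,w)$ to $G$. By Theorem 1 it is bi-Lipschitz equivalent to a word metric of $G$ for some finite generating set, and any two such word metrics are bi-Lipschitz equivalent. So all these diagram metrics are bi-Lipschitz equivalent to each other. $\blacksquare$
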